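# The pair $(c_0,\ell_1)$ and the Bishop–Phelps–Bollobás property for operators

All Banach spaces in these notes are real. $B_X$ and $S_X$ are the closed unit ball and the unit sphere of $X$, and $L(X,Y)$ is the space of bounded linear operators from $X$ to $Y$ with the operator norm.

## 1. An operator with two columns that almost attains its norm at $e_0$

For real $\alpha,\beta$ we have
$$\tfrac12\big(|\alpha+\beta|+|\alpha-\beta|\big)=\max(|\alpha|,|\beta|). \tag{1}$$
(By symmetry assume $\alpha\ge|\beta|$; then the left side is $\frac12(\alpha+\beta+\alpha-\beta)=\alpha$.) This identity will come back several times.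

For $s>0$ consider the operator $U_s$ from $\ell_\infty^2$, with coordinates $x_0,x_1$, to $\ell_1^2$,
$$U_s(x_0,x_1)=\tfrac12\,(x_0+sx_1,\;x_0-sx_1).$$
By (1), $\|U_s(x_0,x_1)\|_1=\max(|x_0|,s|x_1|)$. If $s\le1$, then $\|U_s\|=1$ and the norm is attained at $e_0=(1,0)$. Now let $s=1+\delta$ with a small $\delta>0$, and normalize: $S=(1+\delta)^{-1}U_{1+\delta}$. Then
$$\|S(x_0,x_1)\|_1=\max\Big(\frac{|x_0|}{1+\delta},\,|x_1|\Big),\qquad \|S\|=1,\qquad \|Se_0\|_1=\frac1{1+\delta}.$$
So $S$ *almost* attains its norm at $e_0$. It does not attain its norm near $e_0$: a unit vector $u$ with $\|u-e_0\|<1$ has $|u_1|<1$, and then $\|Su\|_1<1$. But a small repair helps. Since $(1+\delta)^{-1}s=1$,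
$$(U_1-S)(x_0,x_1)=\tfrac12\Big(1-\frac1{1+\delta}\Big)(x_0,x_0),\qquad \|U_1-S\|=1-\frac1{1+\delta}=1-\|Se_0\|_1 .$$
The operator $U_1$ has norm one, attains it at $e_0$, and is as near to $S$ as the defect $1-\|Se_0\|$.

Here is what stood in the way of $S$. Look at the two columns of the matrix. Those of $U_s$ are $U_se_0=\frac12(1,1)$ and $U_se_1=\frac12(s,-s)$, and attaining the norm at $e_0$ requires $|U_se_1|\le|U_se_0|$ entry by entry. With one extra column the violation was as small as the defect. The question of this lecture is what happens with many extra columns: if an operator on $c_0$ with values in $\ell_1$ nearly attains its norm at $e_0$, can it always be repaired at a small cost?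

## 2. The Bishop–Phelps–Bollobás property and the two theorems

**Definition.** The pair $(X,Y)$ has the *Bishop–Phelps–Bollobás property for operators* (BPBp) if for every $0<\varepsilon<1$ there exists $0<\eta(\varepsilon)<\varepsilon$ such that for every $S\in S_{L(X,Y)}$, if $x_0\in S_X$ satisfies $\|S(x_0)\|>1-\eta(\varepsilon)$, then there exist $u_0\in S_X$ and $T\in S_{L(X,Y)}$ with
$$\|T(u_0)\|=1,\qquad \|u_0-x_0\|<\varepsilon,\qquad \|T-S\|<\varepsilon .$$

In Section 1 we had $x_0=u_0=e_0$ and $T=U_1$. Note the quantifiers: $\eta$ may depend on $\varepsilon$, but not on $S$ or $x_0$. When $Y=\mathbb R$, the classical Bishop–Phelps–Bollobás theorem says that $(X,\mathbb R)$ has the property for every $X$; we use it in Section 10.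

The problem, stated by M.D. Acosta and M. Soleimani-Mourchehkhorti in "Bishop-Phelps-Bollobás property for positive operators when the domain is $L_\infty$", arXiv:1907.08620 (2019), is to decide whether the real pair $(c_0,\ell_1)$ has the BPBp. The answer is no.

**Theorem A.** Let $0<\varepsilon<1$ and $0<\eta<1$. There are $S\in L(c_0,\ell_1)$ with $\|S\|=1$ and a unit vector $e_0$ of the canonical basis of $c_0$ with $\|Se_0\|>1-\eta$ such that: if $T\in L(c_0,\ell_1)$, $u\in S_{c_0}$, $\|u-e_0\|<1$ and $\|Tu\|=\|T\|$, then $\|T-S\|>\varepsilon$.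

So for no $\varepsilon\in(0,1)$ does an admissible $\eta(\varepsilon)$ exist: given any candidate $\eta(\varepsilon)$, the operator $S$ of Theorem A and $x_0=e_0$ violate the definition. The real pair $(c_0,\ell_1)$ fails the BPBp, for every $\varepsilon\in(0,1)$.

**Theorem B.** Let $L\ne\emptyset$ be a locally compact Hausdorff space and $\mu$ a positive measure with $L_1(\mu)\neq\{0\}$. The real pair $(C_0(L),L_1(\mu))$ has the BPBp if and only if $L$ is finite or $\dim L_1(\mu)<\infty$. If both are infinite, the property fails for every $\varepsilon\in(0,1)$.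

Sections 3–8 prove Theorem A, Section 9 the negative half of Theorem B, and Sections 10 and 11 the positive half.

## 3. Attaining the norm forces an order bound

**Definition.** Let $R$ be a linear map from $\ell_\infty^m$ to $L_1(\mu)$ and $0\le g\in L_1(\mu)$. We say that $R$ is *order bounded by $g$* if $\sum_{i=1}^m|Re_i|\le g$ a.e.

At a fixed point, $\sum_i|Re_i|$ is the largest value of $\big|\sum_ix_iRe_i\big|$ over $|x_i|\le1$. So order boundedness asks that at almost every point *all* the numbers $|Rx|$, $\|x\|\le1$, stay below $g$ simultaneously. For example, let $r_1,\dots,r_m$ be independent uniform signs. The map with columns $Re_i=r_i/m$ is order bounded by $1$. The map with columns $m^{-1/2}r_i$ has $\sum_i|Re_i|=\sqrt m$, although each $Rx$ with $\|x\|\le1$ has $\|Rx\|_1\le\|Rx\|_2\le1$.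

**Lemma 1.** Let $X$ be a Banach space, $T\in L(X,L_1(\mu))$, $v\in B_X$ with $\|Tv\|=\|T\|$, and let $f_1,\dots,f_m\in X$ satisfy $\|v+\sum_i\sigma_if_i\|\le1$ for all signs $\sigma_1,\dots,\sigma_m$. Then $\sum_{i=1}^m|Tf_i|\le|Tv|$ a.e.

*Proof.* Let $y=Tv$, fix signs $\sigma$ and let $z=T\big(\sum_i\sigma_if_i\big)$. Both $v+\sum\sigma_if_i$ and $v-\sum\sigma_if_i$ lie in $B_X$, so by (1)
$$\int\max(|y|,|z|)\,d\mu=\tfrac12\big(\|y+z\|+\|y-z\|\big)\le\|T\|=\int|y|\,d\mu .$$
As $\max(|y|,|z|)\ge|y|$, the two are equal a.e., that is, $|z|\le|y|$ a.e. There are finitely many $\sigma$, so outside one null set $\big|\sum_i\sigma_iTf_i\big|\le|y|$ for all $\sigma$. At each point of this set choose $\sigma_i$ to be the sign of $Tf_i$ there. $\square$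

Let us see the bound act on a three-column example. Let $r_1,r_2$ be the coordinate functions on $\{-1,1\}^2$ with uniform probability, and $U(x_0,x_1,x_2)=x_0\mathbf 1+s(x_1r_1+x_2r_2)\in L_1$, $s>0$. By convexity the norm is attained at a vertex of the cube, and changing the signs of $r_1$, $r_2$ and of the whole function shows that all vertices give the same value:
$$\|U\|=E|1+s(r_1+r_2)|=\tfrac14\big(1+2s+2+|1-2s|\big)=\max\big(1,\tfrac12+s\big).$$
The order bound $|Ue_1|+|Ue_2|\le|Ue_0|$ reads $2s\le1$, and this is exactly the range where $\|U\|=1=\|Ue_0\|$. If $\|U\|\le1+\eta$, then $s\le\frac12+\eta$, and lowering $s$ to $\frac12$ costs at most $\eta\,\|x_1r_1+x_2r_2\|_1\le\eta$ when $|x_1|,|x_2|\le 1$ (at a vertex, $E|\pm r_1\pm r_2|=1$). So two extra columns can still be repaired cheaply.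

To disprove the BPBp with $Se_0$ close to $\mathbf 1$ on a probability space, we now know what to look for: a map $G:\ell_\infty^m\to L_1$ such that

1. every single $Gx$ with $\|x\|\le1$ has mean zero and lies in $[-1,1]$ up to a tiny $L_1$-error, so that $\|\mathbf 1+Gx\|_1$ is about $E(1+Gx)=1$;
2. $G$ is far, in operator norm, from every map that is order bounded by a function of integral about one.

## 4. Rademacher columns and where they stop

The example before Lemma 1 suggests taking $Gx=c\,m^{-1/2}\sum_{i=1}^mx_ir_i$ with $c>0$ fixed and $m$ large. Then $\sum_i|Ge_i|=c\sqrt m$ is huge, which looks good for requirement 2.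

Requirement 1 fails at $x=(1,\dots,1)$. By the central limit theorem, and because second moments stay bounded,
$$\|\mathbf 1+G(1,\dots,1)\|_1\;\longrightarrow\;E|1+c\gamma|\qquad(m\to\infty),$$
with $\gamma$ standard normal. Put $\varphi(c)=E|1+c\gamma|-1=2E(-1-c\gamma)^+$. For each $c>0$ this is positive, since $1+c\gamma$ is negative with positive probability. It is convex and even in $c$, hence nondecreasing for $c>0$. So for fixed $c$ the norm of $(x_0,x)\mapsto x_0\mathbf 1+Gx$ exceeds $1$ by an amount that does not go away as $m\to\infty$, and after normalization $\|Se_0\|$ stays away from $1$. If we want an excess of at most $\eta$ in the limit, then $\varphi(c)\le\eta$, and this forces $c\to0$ as $\eta\to0$.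

But then the whole of $G$ is small: $\|G\|\le c$. If $\kappa\in[1,1+\eta]$ is the norm of $(x_0,x)\mapsto x_0\mathbf1+Gx$, the operator $T(x_0,x)=x_0\mathbf 1$ attains its norm at $e_0$ and differs from $S=\kappa^{-1}(x_0\mathbf1+Gx)$ by at most $(1-\kappa^{-1})+c\le\eta+c$. There is a repair at small cost after all. In this family, for large $m$, the tail of the sum $m^{-1/2}\sum r_i$ is the obstacle: we need to keep $Gx$ inside $[-1,1]$ without shrinking it.

## 5. The noise operator on the cube is order bounded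

**Notation.** $\Omega=\{-1,1\}^N$ carries the uniform probability; $E$ is expectation over $b\in\Omega$ and $\|\cdot\|_p$ is the norm of $L_p(\Omega)$. For $A\subset\{1,\dots,N\}$ let $w_A(b)=\prod_{n\in A}b(n)$. These Walsh functions are an orthonormal basis of $L_2(\Omega)$; put $\hat f(A)=E fw_A$. For $0<\rho<1$ the *noise operator* is
$$T_\rho f=\sum_A\rho^{|A|}\hat f(A)w_A .$$

If $\xi_1,\dots,\xi_N$ are independent signs of mean $\rho$, then the expectation of $w_A(b_1\xi_1,\dots,b_N\xi_N)$ is $\rho^{|A|}w_A(b)$. By linearity $T_\rho f(b)=\mathbb E f(b_1\xi_1,\dots,b_N\xi_N)$. Therefore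
$$\|T_\rho f\|_\infty\le\|f\|_\infty. \tag{2}$$

A small example: for $N=3$ the majority function is $\operatorname{maj}=\frac12(r_1+r_2+r_3)-\frac12r_1r_2r_3$, where $r_n(b)=b(n)$ (at $(1,1,1)$ this is $\frac32-\frac12=1$, at $(1,1,-1)$ it is $\frac12+\frac12=1$, and both sides are odd and symmetric in the coordinates). So $T_\rho\operatorname{maj}=\frac\rho2(r_1+r_2+r_3)-\frac{\rho^3}2r_1r_2r_3$, with values in $[-1,1]$. If we drop the term of degree three, we get $\frac\rho2(r_1+r_2+r_3)$, whose maximum $\frac{3\rho}2$ exceeds $1$ when $\rho>\frac23$; but the $L_1$-error of dropping it is only $\frac{\rho^3}2$.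

The noise operator satisfies requirement 1 with no error. Index columns by *all* points of $\Omega$, regard $x\in\ell_\infty(\Omega)$ as a function, and let $Gx=T_\rho(x^{\rm odd})$ with $x^{\rm odd}(b)=\frac12(x(b)-x(-b))$. Since $w_A(-b)=(-1)^{|A|}w_A(b)$, passing to the odd part removes the even $A$. For $\|x\|_\infty\le1$ we get $|Gx|\le1$ by (2) and $E\,Gx=0$, so $\|\pm\mathbf 1+Gx\|_1=1$. And $Gx$ is not small: for $x=w_{\{1\}}$ it is $\rho w_{\{1\}}$.

But this shows that $(x_0,x)\mapsto x_0\mathbf1+Gx$ attains its norm at $e_0$, so it is itself an admissible $T$. By Lemma 1, it is order bounded. One sees it directly: $T_\rho f(b)=2^{-N}\sum_aK(a,b)f(a)$ with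
$$K(a,b)=\sum_A\rho^{|A|}w_A(a)w_A(b)=\prod_{n=1}^N\big(1+\rho\,a(n)b(n)\big)\ge0 ,$$
the columns of $G$ are $2^{-N}\cdot\frac12(K(a,\cdot)-K(-a,\cdot))$, and the sum of their moduli is at most $2^{-N}\sum_aK(a,b)=T_\rho\mathbf 1(b)=1$.

Where does the column of $a$ live? $K(a,\cdot)$ is the density of the random point $(a(n)\xi_n)_n$, and for that point the correlation
$$V(a,b)=\frac1N\sum_{n=1}^Na(n)b(n)$$
is $\frac1N\sum\xi_n$, which has mean $\rho$ and variance at most $\frac1N$. On the other hand, for uniform $b$ and fixed $a$, large values of $V(a,b)$ are exponentially rare in $N$. The full operator is order bounded because it has exponentially many columns, so that the points $b$ near which a column lives are different for different columns. This suggests the remedy: **keep only polynomially many columns**, and force each of them to be spread out over typical points $b$, for which $V(a_i,b)$ is small for all $i$ at once.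

Keeping few columns means sampling the function $x$ at few points $a_1,\dots,a_m$. Few samples can control only a space of low dimension; so we also truncate $T_\rho$ to degree at most $D$. The truncation is cheap since $T_\rho$ damps degree $|A|$ by $\rho^{|A|}$. It has a second effect that we need: while $\|K(a,\cdot)\|_2^2=(1+\rho^2)^N$ is exponential, the truncated column has a norm polynomial in $N$, so it cannot hide on an exponentially small set.

## 6. Truncating and sampling: the operator $S_1$

**Step 1: the parameters.** This step fixes all constants, in an order that avoids circularity. Given $\varepsilon,\eta\in(0,1)$, choose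

1. $\rho\in(0,1)$, $s\in(0,1)$, $t>0$ with $\rho/\lambda-3t>\varepsilon$, where $\lambda=\frac{1+s}{1-s}$ (possible, since $\rho/\lambda\to1$ as $\rho\to1$, $s\to0$);
2. $D\ge1$ with $\rho^{D+1}<\eta$ and $\dfrac{\rho}{(1+\rho^{D+1})\lambda}-3t>\varepsilon$;
3. $N$, large depending on the previous choices, as specified in (8) below.

Let $\mathcal A=\{A\subset\{1,\dots,N\}:|A|\le D,\ |A|\text{ odd}\}$, $Q=\operatorname{span}\{w_A:A\in\mathcal A\}$ and $d=\dim Q=|\mathcal A|$. Then $d\le(N+1)^D$: every set with at most $D$ elements is the set of nonzero values of some map $\{1,\dots,D\}\to\{0,1,\dots,N\}$. Finally let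
$$m=\Big\lceil\frac{d^3\log(1+2/s)}{2s^2}\Big\rceil+1 .$$
So, for fixed $\rho,s,t,D$, both $d$ and $m$ are bounded by polynomials in $N$.

**Step 2: sampling points.** We want $m$ points at which the $L_1$-norm of every $q\in Q$ is not overestimated by more than a factor $\lambda$. Two standard facts are used. *Hoeffding's inequality*: if $Z_1,\dots,Z_m$ are independent with values in an interval of length $\ell$ and have the same mean $z$, then $P\big(\frac1m\sum Z_i\ge z+\tau\big)\le e^{-2m\tau^2/\ell^2}$ for $\tau>0$. *Nets*: the unit sphere of a $d$-dimensional normed space contains a finite $s$-net with at most $(1+2/s)^d$ points (a maximal $s$-separated subset is an $s$-net; the balls of radius $s/2$ around its points have disjoint interiors and lie in the ball of radius $1+s/2$; compare volumes).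

**Lemma 2.** There are $a_1,\dots,a_m\in\Omega$ with
$$\frac1m\sum_{i=1}^m|q(a_i)|\le\lambda\|q\|_1\qquad(q\in Q). \tag{3}$$

*Proof.* For $q\in Q$ we have $|\hat q(A)|\le\|q\|_1$, and $q$ is a sum of $d$ terms $\hat q(A)w_A$, so $\|q\|_\infty\le d\|q\|_1$. Let $\mathcal N$ be an $s$-net, for $\|\cdot\|_1$, of the unit sphere of $(Q,\|\cdot\|_1)$ with $|\mathcal N|\le(1+2/s)^d$. Choose $a_1,\dots,a_m$ independently and uniformly in $\Omega$. For $q\in\mathcal N$ the variables $|q(a_i)|$ lie in $[0,d]$ and have mean $\|q\|_1=1$. By Hoeffding,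
$$P\Big(\frac1m\sum_i|q(a_i)|\ge1+s\Big)\le e^{-2ms^2/d^2}.$$
By the choice of $m$, $2ms^2/d^2>d\log(1+2/s)$, so $(1+2/s)^de^{-2ms^2/d^2}<1$. By the union bound some choice of $(a_i)$ satisfies $\frac1m\sum|q(a_i)|\le1+s$ for all $q\in\mathcal N$ simultaneously. Fix it.

Let $\Phi$ be the supremum of $\frac1m\sum_i|q(a_i)|$ over $q\in Q$ with $\|q\|_1=1$; it is finite, $\Phi\le d$. Given such $q$, take $q'\in\mathcal N$ with $\|q-q'\|_1\le s$. Then
$$\frac1m\sum_i|q(a_i)|\le\frac1m\sum_i|q'(a_i)|+\frac1m\sum_i|(q-q')(a_i)|\le1+s+s\Phi .$$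
Hence $\Phi\le1+s+s\Phi$, that is, $\Phi\le\lambda$. $\square$

**Step 3: the map $G$.** We now define the truncated, sampled noise operator. Fix points as in Lemma 2 and put
$$k(a,b)=\sum_{A\in\mathcal A}\rho^{|A|}w_A(a)w_A(b),\qquad Gx=\frac1{\lambda m}\sum_{i=1}^mx_i\,k(a_i,\cdot)\in L_1(\Omega)\quad(x\in\ell_\infty^m).$$
For instance, with $D=1$ we have $k(a,b)=\rho\sum_na(n)b(n)=\rho NV(a,b)$.

**Step 4: each $Gx$ is almost in $[-1,1]$.** This is requirement 1 of Section 3. The samples $x_i$ are attached to the points $a_i$ only; the proof finds a bounded function $X$ on all of $\Omega$ with the same low-degree odd coefficients, and here (3) enters by duality.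

**Lemma 3.** If $\|x\|_\infty\le1$ and $|x_0|\le1$, then $\|x_0\mathbf 1+Gx\|_1\le1+\rho^{D+1}$.

*Proof.* By (3), the functional $q\mapsto\frac1m\sum_ix_iq(a_i)$ on $(Q,\|\cdot\|_1)$ has norm at most $\lambda$. By Hahn–Banach it extends to $L_1(\Omega)$ with the same norm, and the extension is given by a function $X\in L_\infty(\Omega)$ with $\|X\|_\infty\le\lambda$. Evaluating at $q=w_A$,
$$\hat X(A)=\frac1m\sum_{i=1}^mx_iw_A(a_i)\qquad(A\in\mathcal A).$$
Replace $X$ by its odd part $\frac12(X(b)-X(-b))$. The sup norm does not increase, the coefficients with $|A|$ odd do not change, and those with $|A|$ even become $0$.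

Put $h=\lambda^{-1}T_\rho X$. By (2), $|h|\le1$, and $Eh=\lambda^{-1}\hat X(\emptyset)=0$. Moreover
$$Gx=\lambda^{-1}\sum_{A\in\mathcal A}\rho^{|A|}\Big(\frac1m\sum_ix_iw_A(a_i)\Big)w_A=\lambda^{-1}\sum_{A\in\mathcal A}\rho^{|A|}\hat X(A)w_A=h-e,$$
where, since the even coefficients of $X$ vanish,
$$e=\lambda^{-1}\sum_{|A|>D}\rho^{|A|}\hat X(A)w_A,\qquad \|e\|_1\le\|e\|_2\le\lambda^{-1}\rho^{D+1}\|X\|_2\le\rho^{D+1}.$$
As $1+h\ge0$,
$$\|\mathbf 1+Gx\|_1\le E|1+h|+\|e\|_1=E(1+h)+\|e\|_1\le1+\rho^{D+1}.$$
This holds for every $x$ in the unit ball, so also $\|-\mathbf1+Gx\|_1=\|\mathbf1+G(-x)\|_1\le1+\rho^{D+1}$. The function $x_0\mapsto\|x_0\mathbf1+Gx\|_1$ is convex on $[-1,1]$, so its values there are at most the larger of its values at $\pm1$. $\square$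

**Step 5: normalization.** We turn this into a norm-one operator. Let $\kappa$ be the norm of $(x_0,x)\mapsto x_0\mathbf1+Gx$ from $\ell_\infty^{m+1}$ (coordinates $0,\dots,m$) to $L_1(\Omega)$ and put
$$S_1(x_0,x)=\kappa^{-1}(x_0\mathbf1+Gx).$$
By Lemma 3 and $\|\mathbf1\|_1=1$ we have $1\le\kappa\le1+\rho^{D+1}$. Therefore
$$\|S_1\|=1,\qquad\|S_1e_0\|_1=\frac1\kappa\ge\frac1{1+\rho^{D+1}}>\frac1{1+\eta}>1-\eta. \tag{4}$$

## 7. A functional that sees $S_1$ but not order bounded operators

Requirement 2 of Section 3 asks for a lower bound on the distance from $S_1$ to order bounded maps. We prove it by duality. Think of an operator $R$ from $\ell_\infty^m$ to $L_1(\Omega)$ as a matrix with rows $b$ and columns $i$, and pair it with the matrix $V(a_i,b)$. Two features of $V$ matter. First, $V(a_i,b)=\frac1N\sum_na_i(n)b(n)$ is an average of products of a sign depending on $i$ and a sign depending on $b$; a pairing with such a product is at most $\|R\|$. Second, $|V(a_i,b)|$ is small for all $i$ at once, for most $b$; an order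 bounded $R$ then has a small pairing.

**Step 6: the good set.** We discard the points $b$ correlated with some sample point. Let
$$\Omega_0=\Big\{b\in\Omega:\ \max_{1\le i\le m}|V(a_i,b)|\le t\Big\}.$$
For fixed $i$, the variables $a_i(n)b(n)$, $n\le N$, are independent uniform signs. Hoeffding's inequality (interval length $2$, applied to both tails) and a union bound give
$$P(\Omega\setminus\Omega_0)\le2m\,e^{-Nt^2/2}. \tag{5}$$

**Step 7: the columns still correlate with $V$ on $\Omega_0$.** This is the point at which the polynomial size of $m$ and $d$ is used. Since $b\mapsto V(a,b)=\frac1N\sum_na(n)w_{\{n\}}(b)$ has only terms of degree one, and degree one is in $\mathcal A$,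
$$E_b\,k(a,b)V(a,b)=\frac1N\sum_{n=1}^N\rho\,a(n)^2=\rho. \tag{6}$$
Also $|V|\le1$ and $\|k(a,\cdot)\|_2^2=\sum_{A\in\mathcal A}\rho^{2|A|}\le d$. By Cauchy–Schwarz and (5), the part of (6) over $\Omega\setminus\Omega_0$ has modulus at most $\|k(a_i,\cdot)\|_2\,P(\Omega\setminus\Omega_0)^{1/2}$. Hence for each $i$
$$E_b\,1_{\Omega_0}(b)\,k(a_i,b)V(a_i,b)\ge\rho-\sqrt d\,\big(2me^{-Nt^2/2}\big)^{1/2}. \tag{7}$$
Because $d$ and $m$ are bounded by polynomials in $N$, we may fix $N$ so large that
$$\sqrt d\,\big(2me^{-Nt^2/2}\big)^{1/2}\le t. \tag{8}$$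
(This condition involves $N$, $D$, $s$, $t$ only, not the particular points $a_i$, so it may be imposed before the points are chosen.) Since $S_1e_i=\frac1{\kappa\lambda m}k(a_i,\cdot)$ for $i\ge1$, averaging (7) over $i$ and using $\kappa\lambda\ge1$ we obtain
$$\sum_{i=1}^mE\big[1_{\Omega_0}V(a_i,\cdot)\,S_1e_i\big]=\frac1{\kappa\lambda m}\sum_{i=1}^mE\big[1_{\Omega_0}k(a_i,\cdot)V(a_i,\cdot)\big]\ge\frac{\rho-t}{\kappa\lambda}\ge\frac\rho{\kappa\lambda}-t. \tag{9}$$

## 8. Proof of Theorem A

**Step 8: transfer to $c_0$ and $\ell_1$.** We place the finite construction inside the given spaces. Index $c_0$ by $0,1,2,\dots$ and write $\ell_1=\ell_1(J)$ with a countable set $J\supset\Omega$. The map $f\mapsto(2^{-N}f(b))_{b\in\Omega}$, extended by zero on $J\setminus\Omega$, embeds $L_1(\Omega)$ isometrically into $\ell_1(J)$. Let $S:c_0\to\ell_1(J)$ be the composition of $x\mapsto(x_0,\dots,x_m)$, $S_1$, and this embedding. By (4), $\|S\|=1$ and $\|Se_0\|>1-\eta$.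

**Step 9: the functional $\Lambda$.** We define the pairing of Section 7 on all of $L(c_0,\ell_1(J))$ and bound it. Let
$$\Lambda(R)=\sum_{b\in\Omega_0}\sum_{i=1}^mV(a_i,b)\,(Re_i)_b=\frac1N\sum_{n=1}^N\ \sum_{b\in\Omega_0}b(n)\Big(R\Big(\sum_{i=1}^ma_i(n)e_i\Big)\Big)_b .$$
The second form comes from inserting the definition of $V$. As $b(n)=\pm1$ and $\|\sum_ia_i(n)e_i\|_\infty=1$, each inner sum over $b$ has modulus at most $\|R\|$. So
$$|\Lambda(R)|\le\|R\|. \tag{10}$$
For $R=S$ we have $(Se_i)_b=2^{-N}(S_1e_i)(b)$, so $\Lambda(S)$ is the left side of (9), and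
$$\Lambda(S)\ge\frac\rho{\kappa\lambda}-t. \tag{11}$$

Now let $T\in L(c_0,\ell_1(J))$ and $u\in S_{c_0}$ with $\|u-e_0\|<1$ and $\|Tu\|=\|T\|$. If $T=0$, then $\|T-S\|=1>\varepsilon$. Let $T\neq0$ and choose $y^*\in B_{\ell_\infty(J)}$ with $y^*(Tu)=\|T\|$.

**Step 10: $T$ attains its norm at $e_0$ itself.** This moves us from $u$ to $e_0$, where Lemma 1 applies. For $j\ge1$ we have $|u_j|<1$, so $u\pm re_j\in B_{c_0}$ for $r=1-|u_j|>0$. Hence $\|T\|\pm r\,y^*(Te_j)=y^*(T(u\pm re_j))\le\|T\|$, which forces $y^*(Te_j)=0$. The series $u=\sum_ju_je_j$ converges in $c_0$, so $\|T\|=y^*(Tu)=u_0\,y^*(Te_0)$. As $|u_0|\le1$, we get $\|T\|\le|y^*(Te_0)|\le\|Te_0\|\le\|T\|$, that is, $\|Te_0\|=\|T\|$.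

**Step 11: $\Lambda(T)$ is small.** We combine the order bound with the smallness of $V$ on $\Omega_0$. Since $\|e_0+\sum_{i=1}^m\sigma_ie_i\|=1$ for all signs, Lemma 1 (with counting measure on $J$, $v=e_0$, $f_i=e_i$) gives, with $y=Te_0$,
$$\sum_{i=1}^m|(Te_i)_b|\le|y_b|\qquad(b\in J).$$
For $b\in\Omega_0$ we have $|V(a_i,b)|\le t$, so
$$|\Lambda(T)|\le t\sum_{b\in\Omega_0}\sum_{i=1}^m|(Te_i)_b|\le t\sum_{b\in J}|y_b|=t\|T\|. \tag{12}$$

**Step 12: the distance.** Suppose $\|T-S\|\le\varepsilon$. Then $\|T\|\le1+\varepsilon\le2$. By (10) applied to $S-T$, (11), (12), $\kappa\le1+\rho^{D+1}$, and the choice of $D$,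
$$\varepsilon\ge\|S-T\|\ge\Lambda(S)-\Lambda(T)\ge\frac\rho{\kappa\lambda}-t-2t\ge\frac{\rho}{(1+\rho^{D+1})\lambda}-3t>\varepsilon,$$
a contradiction. Thus $\|T-S\|>\varepsilon$, and Theorem A is proved. $\blacksquare$

## 9. $C_0(L)$ and $L_1(\mu)$ both infinite-dimensional

Let $L$ be infinite and $\dim L_1(\mu)=\infty$. We show that the BPBp fails for every $\varepsilon\in(0,1)$. Given $\varepsilon,\eta\in(0,1)$, take $N,m,S_1,\Omega_0,a_1,\dots,a_m$ (and the other parameters) from Sections 6 and 7. The basis vectors $e_i$ will be replaced by bump functions $\varphi_i$. What changes is Step 10: $u$ can no longer be replaced by $\varphi_0$, but it can be replaced by a function vanishing on the supports of $\varphi_1,\dots,\varphi_m$.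

**Step 13: a copy of $L_1(\Omega)$ in $L_1(\mu)$.** We need $2^N$ disjoint sets of finite positive measure. Integrable simple functions are dense in $L_1(\mu)$, hence span an infinite-dimensional space; and any finite family of them lies in the span of the indicators of finitely many disjoint sets of finite positive measure. So there are arbitrarily many such sets. Choose pairwise disjoint measurable $A_b$, $b\in\Omega$, with $0<\mu(A_b)<\infty$. Then
$$J_0f=\sum_{b\in\Omega}2^{-N}f(b)\,\mu(A_b)^{-1}1_{A_b}$$
is an isometry from $L_1(\Omega)$ into $L_1(\mu)$, and $\int_{A_b}J_0f\,d\mu=2^{-N}f(b)$.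

**Step 14: the operator.** We build $S$ on $C_0(L)$. Choose distinct points $p_0,\dots,p_m\in L$, pairwise disjoint open sets $W_i\ni p_i$, and, by Urysohn's lemma, $\varphi_i\in C_c(L)$ with $0\le\varphi_i\le1$, $\varphi_i(p_i)=1$, $\operatorname{supp}\varphi_i\subset W_i$. Put
$$Sf=J_0S_1\big(f(p_0),\dots,f(p_m)\big),\qquad x_0=\varphi_0 .$$
Clearly $\|S\|\le\|S_1\|=1$. Since $\|\sum_ix_i\varphi_i\|=\max_i|x_i|$ and $\varphi_i(p_j)=\delta_{ij}$, we have $S(\sum_ix_i\varphi_i)=J_0S_1(x_0,\dots,x_m)$ and so $\|S\|=1$. Also $S\varphi_i=J_0S_1e_i$, and by (4) $\|S\varphi_0\|>1-\eta$.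

Now let $T\in L(C_0(L),L_1(\mu))$, $\|u\|=1$, $\|Tu\|=\|T\|$ and $r:=\|u-\varphi_0\|<1$. We claim $\|T-S\|>\varepsilon$. If $T=0$, then $\|T-S\|=1>\varepsilon$. Otherwise take $y^*$ in the unit ball of $L_1(\mu)^*$ with $y^*(Tu)=\|T\|$.

**Step 15: replacing $u$ by a function that leaves room.** The aim is a $u'\in B_{C_0(L)}$ with $\|Tu'\|=\|T\|$ that vanishes on the supports of $\varphi_1,\dots,\varphi_m$. On $W:=\bigcup_{i\ge1}W_i$ we have $\varphi_0=0$, so $|u|\le r$ there. If $f\in C_c(L)$, $\operatorname{supp}f\subset W$ and $\|f\|\le1$, then $|u\pm(1-r)f|\le r+(1-r)=1$ on $W$ and $|u\pm(1-r)f|=|u|\le1$ off $W$. Hence $\|T\|\pm(1-r)y^*(Tf)\le\|T\|$, so $y^*(Tf)=0$. By Urysohn's lemma choose $\psi\in C_c(L)$ with $0\le\psi\le1$, $\psi=1$ on the compact set $\bigcup_{i\ge1}\operatorname{supp}\varphi_i$, and $\operatorname{supp}\psi\subset W$. Let $u'=u(1-\psi)$. Then $\|u'\|\le1$, and by what we just showed with $f=u\psi$, $y^*(Tu')=y^*(Tu)-y^*(T(u\psi))=\|T\|$. So $y:=Tu'$ has norm $\|T\|$.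

**Step 16: the order bound.** We apply Lemma 1 with $v=u'$ and $f_i=\varphi_i$, $1\le i\le m$. For signs $\sigma_i$, the function $\sum_{i\ge1}\sigma_i\varphi_i$ has norm one and is supported where $u'=0$, so $\|u'+\sum_i\sigma_i\varphi_i\|\le1$. Hence
$$\sum_{i=1}^m|T\varphi_i|\le|y|\quad\text{a.e.}$$

**Step 17: the distance.** We repeat Steps 9, 11 and 12. For $R\in L(C_0(L),L_1(\mu))$ let
$$\Lambda(R)=\sum_{b\in\Omega_0}\sum_{i=1}^mV(a_i,b)\int_{A_b}R\varphi_i\,d\mu=\frac1N\sum_{n=1}^N\int\Big(\sum_{b\in\Omega_0}b(n)1_{A_b}\Big)R\Big(\sum_{i=1}^ma_i(n)\varphi_i\Big)d\mu .$$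
The function in the first bracket has modulus at most $1$ and $\|\sum_ia_i(n)\varphi_i\|=1$, so $|\Lambda(R)|\le\|R\|$. Since $\int_{A_b}S\varphi_i\,d\mu=2^{-N}(S_1e_i)(b)$, (9) gives $\Lambda(S)\ge\frac\rho{\kappa\lambda}-t$. By Step 16,
$$|\Lambda(T)|\le t\sum_{b\in\Omega_0}\int_{A_b}\sum_{i=1}^m|T\varphi_i|\,d\mu\le t\int|y|\,d\mu=t\|T\|.$$
If $\|T-S\|\le\varepsilon$, then $\|T\|\le2$ and $\varepsilon\ge\Lambda(S)-\Lambda(T)\ge\frac\rho{\kappa\lambda}-3t\ge\frac\rho{(1+\rho^{D+1})\lambda}-3t>\varepsilon$, a contradiction. So $\|T-S\|>\varepsilon$. As $\eta\in(0,1)$ was arbitrary, no $\eta(\varepsilon)$ is admissible. $\square$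

## 10. A finite-dimensional range: the sign functionals of $\ell_1^n$

Let now $\dim L_1(\mu)<\infty$. We show that $(X,L_1(\mu))$ has the BPBp for every Banach space $X\neq\{0\}$, in particular for $X=C_0(L)$.

**Step 18: $L_1(\mu)\cong\ell_1^n$.** This identifies the range. Indicators of disjoint sets of finite positive measure are linearly independent, so there is a family $A_1,\dots,A_n$ of such sets with the largest possible number of members, and $n\ge1$ as $L_1(\mu)\ne\{0\}$. By maximality, no $A_j$ splits into two sets of positive measure, and a set of finite measure disjoint from all $A_j$ is null. So every integrable simple function equals some $\sum_jc_j1_{A_j}$ a.e. These functions form a finite-dimensional, hence closed, dense subspace, that is, all of $L_1(\mu)$; and $\|\sum_jc_j1_{A_j}\|_1=\sum_j|c_j|\mu(A_j)$.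

**Step 19: peaks and functionals.** We record the geometry of $\ell_1^n$ that makes repairs possible. From each pair $\pm\theta$ in $\{-1,1\}^n$ take one vector $\theta$ and put $y_\theta^*=\theta\in\ell_\infty^n$, $y_\theta=\theta/n\in\ell_1^n$. Both have norm one, $y^*_\theta(y_\theta)=1$, and
$$\|y\|_1=\max_\theta|y^*_\theta(y)|,\qquad |y^*_\theta(y_{\theta'})|\le1-\tfrac2n\quad(\theta\ne\theta'), \tag{13}$$
because $\theta$ and $\theta'\ne\pm\theta$ differ in at least $1$ and at most $n-1$ coordinates. (If $n=1$ there is only one $\theta$.) For $n=2$ the vectors are $y_\theta=(\frac12,\frac12),(\frac12,-\frac12)$ and the mixed products are $0$. Vectors and functionals as in (13), with some constant below one, are what is called Lindenstrauss' property $\beta$. Acosta, Aron, García and Maestre (*The Bishop–Phelps–Bollobás theorem for operators*, J. Funct. Anal. 254 (2008), Theorem 2.2) show that if $Y$ has property $\beta$, then $(X,Y)$ has the BPBp for every Banach space $X$. This finishes the case. For $\ell_1^n$ an argument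 is short enough to write out.

**Step 20: the repair.** We recall the Bishop–Phelps–Bollobás theorem: for every $\delta\in(0,1)$ there is $\gamma\in(0,\delta]$ such that for every Banach space $X$, if $x^*\in S_{X^*}$, $x\in S_X$ and $x^*(x)>1-\gamma$, then there are $u\in S_X$ and $z^*\in S_{X^*}$ with $z^*(u)=1$, $\|u-x\|<\delta$, $\|z^*-x^*\|<\delta$.

Given $\varepsilon\in(0,1)$, let $\delta=\varepsilon/(2n+3)$, take $\gamma$ from this theorem and put $\eta(\varepsilon)=\gamma<\varepsilon$. Let $S\in L(X,\ell_1^n)$, $\|S\|=1$, $x_0\in S_X$, $\|Sx_0\|>1-\gamma$. By (13) there is $\theta$ with $|y_\theta^*(Sx_0)|>1-\gamma$; replacing this $\theta$ by $-\theta$ if necessary, which does not affect (13), we have $y_\theta^*(Sx_0)>1-\gamma$. Put $x^*=S^*y_\theta^*$. Then $1-\gamma<\|x^*\|\le1$ and $\frac{x^*}{\|x^*\|}(x_0)>1-\gamma$. The theorem gives $u_0\in S_X$, $z^*\in S_{X^*}$ with $z^*(u_0)=1$, $\|u_0-x_0\|<\delta<\varepsilon$ and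
$$\|z^*-x^*\|\le\Big\|z^*-\frac{x^*}{\|x^*\|}\Big\|+\big(1-\|x^*\|\big)<\delta+\gamma\le2\delta .$$
Let $\tau=n\delta$ and
$$T'x=Sx+\big((1+\tau)z^*(x)-x^*(x)\big)y_\theta .$$
Then $y_\theta^*(T'x)=(1+\tau)z^*(x)$. For $\theta'\ne\theta$ in our list and $\|x\|\le1$, (13) gives
$$|y^*_{\theta'}(T'x)|\le1+\big(1-\tfrac2n\big)(\tau+2\delta)\le1+\tau-\tfrac2n\tau+2\delta=1+\tau .$$
(The second inequality drops the nonnegative quantity $\frac2n\cdot2\delta$; the last equality is $\frac2n\tau=2\delta$.) So $\|T'\|\le1+\tau$, and $\|T'u_0\|\ge y_\theta^*(T'u_0)=1+\tau$. Hence $T=T'/(1+\tau)$ satisfies $\|T\|=1=\|Tu_0\|$, and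
$$\|T-S\|\le\|T-T'\|+\|T'-S\|\le\tau+(\tau+2\delta)=(2n+2)\delta<\varepsilon .\qquad\square$$

## 11. A finite-dimensional domain: a fan and Hoffman's lemma

Let $L$ be finite with $n$ points, so $C_0(L)=\ell_\infty^n$. (That the BPBp holds here was proved by Acosta and Dávila, J. Funct. Anal. 279 (2020); the following is an independent proof.) An operator $S:\ell_\infty^n\to L_1(\mu)$ is $Sx=\langle x,f(\cdot)\rangle$ with $f=(Se_1,\dots,Se_n)$, a function with values in $\mathbb R^n$, and $\|Sx\|=\int|\langle x,f\rangle|\,d\mu$. Because of the absolute value this is not linear in $f$. We cut $\mathbb R^n$ into cones on which no sign changes happen for the finitely many relevant $x$. Then the numbers $\|Sx\|$ become *linear* in finitely many masses, and the repair becomes a statement about linear inequalities.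

**Step 21: the fan.** This step constructs the cones. Consider in $\mathbb R^n$ the hyperplanes $\{\theta:\langle x,\theta\rangle=0\}$, $x\in\{-1,0,1\}^n\setminus\{0\}$. The components of the complement of their union are given by prescribing the strict sign of every $\langle x,\cdot\rangle$; their closures, the closed chambers, are given by the corresponding weak inequalities, and they cover $\mathbb R^n$. The coordinate hyperplanes are among ours, so each chamber lies in an orthant and is a pointed polyhedral cone; it is generated by its finitely many extreme rays. Let $\theta_p$, $p\in P$, be the generators of all these rays, with $\|\theta_p\|_1=1$. By Carathéodory's theorem for cones, each chamber is a finite union of cones generated by linearly independent subsets of its own generators. List all these simplicial cones as $K_1,\dots,K_M$. They cover $\mathbb R^n$. On one $K_l$, each $\langle x,\cdot\rangle$ with $x\in\{-1,0,1\}^n$ has constant weak sign. Hence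
$$\Big|\Big\langle x,\sum_pg_p\theta_p\Big\rangle\Big|=\sum_pg_p|\langle x,\theta_p\rangle|\qquad(x\in\{-1,0,1\}^n) \tag{14}$$
whenever $g_p\ge0$ for all $p$ and $g_p>0$ only for generators $\theta_p$ of $K_l$.

For $n=2$ there are four lines, $\theta_1=0$, $\theta_2=0$, $\theta_1=\pm\theta_2$, eight chambers, and the generators are $\pm e_1,\pm e_2,(\pm\frac12,\pm\frac12)$. The quadrants alone would not do: with $x=(1,-1)$, $|\langle x,g_1e_1+g_2e_2\rangle|=|g_1-g_2|$, which is not $g_1+g_2$ when $g_1,g_2>0$. In the chamber generated by $e_1$ and $(\frac12,\frac12)$ this $x$ takes the values $1$ and $0$ on the generators, and (14) holds.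

**Step 22: the constant $C$.** We prepare the linear-inequality step. *Hoffman's lemma* (J. Res. Nat. Bur. Standards 49 (1952)) says: if the polyhedron $Z=\{m:Bm\le\beta\}$ in $\mathbb R^k$ is nonempty, there is a constant depending only on the matrix $B$ such that the $\ell_1$-distance of any $m\in\mathbb R^k$ to $Z$ is at most this constant times the largest violation $\max_j\big((Bm-\beta)_j\big)^+$. For example, if $Z=\{m\in\mathbb R^2:m\ge0,\ m_1-m_2\le0\}$ and $m\ge0$, lowering $m_1$ by $(m_1-m_2)^+$ leads into $Z$.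

For $w\in\{-1,0,1\}^n\setminus\{0\}$ and $I\subset P$ let
$$Z_{w,I}=\Big\{m\in\mathbb R^I:\ m\ge0,\ \sum_{p\in I}m_p\big(|\langle x,\theta_p\rangle|-|\langle w,\theta_p\rangle|\big)\le0\ \text{ for all }x\in\{\pm1\}^n\Big\}.$$
It contains $0$, so it is nonempty. A vector $m\ge0$ can violate only the second group of inequalities. Since there are finitely many $(w,I)$ and the fan depends only on $n$, Hoffman's lemma gives $C\ge1$, depending only on $n$, such that every $m\in\mathbb R^I$ with $m\ge0$ has $\ell_1$-distance to $Z_{w,I}$ at most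
$$C\max_{x\in\{\pm1\}^n}\Big(\sum_{p\in I}m_p\big(|\langle x,\theta_p\rangle|-|\langle w,\theta_p\rangle|\big)\Big)^+. \tag{15}$$

Given $\varepsilon\in(0,1)$ let $\eta=\varepsilon^2/(16C)<\varepsilon$. Let $\|S\|=1$, $x_0\in S_{\ell_\infty^n}$, $\|Sx_0\|>1-\eta$.

**Step 23: the point $u_0$ and the face $w$.** We push the large coordinates of $x_0$ to $\pm1$ and record them. Let $A=\{j:|x_0(j)|>1-\varepsilon/2\}$, which is nonempty. Set
$$w=\operatorname{sgn}x_0\text{ on }A,\quad w=0\text{ off }A;\qquad u_0=\operatorname{sgn}x_0\text{ on }A,\quad u_0=x_0\text{ off }A .$$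
Then $w\in\{-1,0,1\}^n\setminus\{0\}$, $\|u_0\|=1$ and $\|u_0-x_0\|\le\varepsilon/2<\varepsilon$. The plan is to repair $S$ so that its norm is attained at $w$; Step 27 then moves from $w$ to $u_0$.

**Step 24: $\|Sw\|\ge1-4\eta/\varepsilon$.** We check that $S$ nearly attains its norm at $w$. Choose $y^*\in L_1(\mu)^*$ of norm one with $y^*(Sx_0)=\|Sx_0\|$ and let $c_j=y^*(Se_j)$. The functional $y^*\circ S$ on $\ell_\infty^n$ has norm at most one, so $\sum_j|c_j|\le1$. Therefore
$$\sum_j\big(|c_j|-c_jx_0(j)\big)\le 1-\|Sx_0\|<\eta,$$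
with nonnegative terms. For $j\notin A$ the term is at least $|c_j|(1-|x_0(j)|)\ge\frac\varepsilon2|c_j|$, so $\sum_{j\notin A}|c_j|\le2\eta/\varepsilon$. For $j\in A$ we claim
$$c_j\operatorname{sgn}x_0(j)\ge c_jx_0(j)-\big(|c_j|-c_jx_0(j)\big).$$
If $c_jx_0(j)\ge0$, the left side is $|c_j|\ge c_jx_0(j)$ (recall $x_0(j)\ne0$). If $c_jx_0(j)<0$, the left side is $-|c_j|$ and the right side is $2c_jx_0(j)-|c_j|$, which is smaller. Now sum over $A$. Since $\sum_{j\in A}c_jx_0(j)=\|Sx_0\|-\sum_{j\notin A}c_jx_0(j)\ge1-\eta-2\eta/\varepsilon$,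
$$\|Sw\|\ge y^*(Sw)=\sum_{j\in A}c_j\operatorname{sgn}x_0(j)\ge\Big(1-\eta-\frac{2\eta}\varepsilon\Big)-\eta\ge1-\frac{4\eta}\varepsilon .$$

**Step 25: $S$ in terms of masses.** We express $\|Sx\|$ linearly. Fix a representative of $f=(Se_1,\dots,Se_n)$. Assign $\omega$ to the first $K_l$ containing $f(\omega)$, and write $f(\omega)=\sum_pg_p(\omega)\theta_p$ with the unique nonnegative coefficients on the generators of this $K_l$, the other $g_p(\omega)$ being $0$. On the measurable set of $\omega$ assigned to $K_l$, the coefficients are fixed linear functionals of $f(\omega)$, because the generators of $K_l$ are linearly independent. So the $g_p$ are measurable and bounded by a constant times $\|f(\cdot)\|_1$, hence integrable. Put $m_p=\int g_p\,d\mu$ and $I=\{p:m_p>0\}$; for $p\notin I$ we have $g_p=0$ a.e. Integrating (14),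
$$\|Sx\|=\sum_{p\in I}m_p|\langle x,\theta_p\rangle|\qquad(x\in\{-1,0,1\}^n).$$
This applies to $w$ and to the vertices $x\in\{\pm1\}^n$ alike. For a vertex $x$, Step 24 gives
$$\sum_{p\in I}m_p\big(|\langle x,\theta_p\rangle|-|\langle w,\theta_p\rangle|\big)=\|Sx\|-\|Sw\|\le\frac{4\eta}\varepsilon .$$

**Step 26: the correction.** We change the masses so that $w$ becomes a maximizer. By (15) there is $m'\in Z_{w,I}$ with $\sum_{p\in I}|m'_p-m_p|\le4C\eta/\varepsilon=\varepsilon/4$. Define
$$T'x=\langle x,f'\rangle,\qquad f'=\sum_{p\in I}\frac{m'_p}{m_p}\,g_p\,\theta_p .$$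
At each $\omega$, $f'(\omega)$ is a nonnegative combination of generators of the cone assigned to $\omega$. So (14) applies and gives, after integration,
$$\|T'x\|=\sum_{p\in I}m'_p|\langle x,\theta_p\rangle|\qquad(x\in\{-1,0,1\}^n).$$
As $m'\in Z_{w,I}$, $\|T'x\|\le\|T'w\|$ for all vertices $x$ of the cube. By convexity $\|T'\|$ is the maximum of $\|T'x\|$ over the vertices, so $\|T'\|=\|T'w\|$. For $\|x\|_\infty\le1$ we have $|\langle x,\theta_p\rangle|\le\|\theta_p\|_1=1$, and so
$$\|(T'-S)x\|\le\sum_{p\in I}\int\Big|\frac{m'_p}{m_p}-1\Big|g_p\,d\mu\;|\langle x,\theta_p\rangle|\le\sum_{p\in I}|m'_p-m_p|\le\frac\varepsilon4 .$$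
Hence $\big|\|T'\|-1\big|\le\varepsilon/4$; in particular $T'\ne0$. Let $T=T'/\|T'\|$. Then $\|T\|=1=\|Tw\|$, $\|T-T'\|=\big|1-\|T'\|\big|\le\varepsilon/4$, and $\|T-S\|\le\varepsilon/2<\varepsilon$.

**Step 27: from $w$ to $u_0$.** It remains to see that $T$ attains its norm at $u_0$. Let $y_1^*$ be of norm one with $y_1^*(Tw)=1$. If $x$ is supported off $A$ and $\|x\|\le1$, then $\|w\pm x\|\le1$, so $1\pm y_1^*(Tx)\le1$ and $y_1^*(Tx)=0$. With $x=u_0-w$, which is supported off $A$, we get $y_1^*(Tu_0)=1$, so $\|Tu_0\|=1$. $\square$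

Section 9 shows that the BPBp fails for every $\varepsilon\in(0,1)$ when $L$ and $\dim L_1(\mu)$ are both infinite. Sections 10 and 11 show that it holds in the remaining cases. This proves Theorem B. $\blacksquare$
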